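
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem*{hypothesis}{Hypothesis A}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Thin tubes around submanifolds can trap\\ billiard trajectories in positive volume}


\begin{abstract}
Let $K\subset\mathbb E^n$ be a closed smooth submanifold of codimension at least $2$, contained in the interior of a compact domain $M$. Remove from $M$ the open tubular $\epsilon$-neighborhood of $K$ and consider the billiard flow that reflects from the tube and exits through $\partial M$. Bunimovich and Katz conjectured that for all small $\epsilon$ the set of trapped trajectories has zero volume. We disprove this. There is a smoothly embedded circle $K\subset\mathbb E^3$ for which, in suitable domains $M$, the trapped set has positive volume along a sequence $\epsilon_j\downarrow0$. Moreover, if $n\le 2k+1$, where $k=\dim K$, every closed $k$-manifold of codimension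 at least $2$ is ambient isotopic to one for which, in suitable domains $M$, the trapped set has positive volume for \emph{all} small $\epsilon$. The mechanism is a stable resonator formed by a convex and a concave part of the tube that face each other along a double normal of $K$. For finite sets $K$ the conjectured statement holds, with an explicit bound on $\epsilon$.
\end{abstract}

\section{The question and the answer}

\subsection{Trapping by a thin tube}

Let $K$ be a nonempty closed (compact, without boundary) smooth $k$-dimensional manifold, smoothly embedded in Euclidean space $\mathbb E^n$ with $n-k\ge2$, and let $M\subset\mathbb E^n$ be a smooth compact domain with $K\subset\mathrm{int}(M)$. Write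
\[
\mathsf T_\epsilon=\{x:\mathrm{dist}(x,K)\le\epsilon\}
\]
for the closed tubular $\epsilon$-neighborhood of $K$. There is $\epsilon_*>0$, depending on $K$ and $M$, such that for $0<\epsilon<\epsilon_*$ the set $\mathsf T_\epsilon$ is a smooth compact domain contained in $\mathrm{int}(M)$. We put $N_\epsilon=M\setminus\mathrm{int}(\mathsf T_\epsilon)$ and give the unit tangent bundle $SN_\epsilon=N_\epsilon\times S^{n-1}$ its Liouville volume, that is, the product of Lebesgue measure on $N_\epsilon$ and the standard measure on the unit sphere.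

The \emph{billiard flow} on $SN_\epsilon$ moves points with unit speed along straight lines, reflects them specularly from $\partial\mathsf T_\epsilon$, and stops when they reach $\partial M$. A trajectory is \emph{singular} if, in forward or backward time and before reaching $\partial M$, it meets $\partial\mathsf T_\epsilon$ tangentially or its reflection times accumulate at a finite time. The \emph{trapping locus} $\mathsf{Trap}(SN_\epsilon)$ consists of those $(x,v)$ whose trajectory is singular, or does not reach $\partial M$ in finite forward time, or does not reach $\partial M$ in finite backward time. Let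
\[
\mathcal W(\epsilon)=\mathrm{vol}\bigl(\mathsf{Trap}(SN_\epsilon)\bigr).
\]
The question is whether an arbitrarily thin tube can trap a set of positive volume.

\begin{hypothesis}
There is $\epsilon_0\in(0,\epsilon_*]$, depending on $K$ and $M$, such that $\mathcal W(\epsilon)=0$ for all $0<\epsilon<\epsilon_0$.
\end{hypothesis}

\begin{conjecture}[Bunimovich--Katz {\cite{BK}}]
Hypothesis A holds for every closed smoothly embedded $K\subset\mathbb E^n$ of codimension at least $2$ and every $M$ as above.
\end{conjecture}

The guess is reasonable. A tube of radius $\epsilon$ has $n-k-1\ge1$ principal curvatures equal to $1/\epsilon$, and in these directions it scatters very strongly. If $K$ is finite, the tube is a union of small balls, every reflection disperses, and the guess is correct.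

\begin{theorem}\label{thm:points}
Let $K\subset\mathbb E^n$, $n\ge2$, consist of $N\ge2$ points with minimal mutual distance $D$. Then $\mathcal W(\epsilon)=0$ for $0<\epsilon<\min\bigl(\epsilon_*,\frac{2D}{N+3}\bigr)$. If $K$ is a single point, then $\mathcal W(\epsilon)=0$ for all $0<\epsilon<\epsilon_*$.
\end{theorem}

If $k\ge1$, however, the tube is not convex: in the $k$ directions tangent to $K$ it inherits the shape of $K$, and a sheet of $K$ may be concave as seen from another part of $K$. This is enough to destroy the conjecture.

\begin{theorem}\label{thm:curve}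
There are a smoothly embedded circle $K\subset\mathbb E^3$ and a sequence $\epsilon_j\downarrow0$ such that, for every smooth compact domain $M$ whose interior contains the convex hull of $K$, one has $\mathcal W(\epsilon_j)>0$ for all large $j$. Hence Hypothesis A fails for $(K,M)$, and the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $n-k\ge2$ and $n\le2k+1$. Every nonempty closed smooth $k$-manifold $K_0\subset\mathbb E^n$ is ambient isotopic to a submanifold $K$ with the following property. There are two segments $I^{(1)},I^{(2)}$ with endpoints on $K$ such that for every smooth compact domain $M$ with $K\cup I^{(1)}\cup I^{(2)}\subset\mathrm{int}(M)$ there is $\epsilon_1>0$ with $\mathcal W(\epsilon)>0$ for \emph{all} $0<\epsilon<\epsilon_1$.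
\end{theorem}

A large ball serves as $M$ in Theorems~\ref{thm:curve} and~\ref{thm:all}. The case $k\ge1$, $n\ge2k+2$ is not decided here; Remark~\ref{rem:dimension} shows why our mechanism stops there.

\subsection{The plan}

Suppose that a segment $[x_1,x_2]$ is perpendicular to $K$ at both ends and otherwise stays away from $K$. The billiard point running back and forth on the part of the segment outside the tube is a periodic orbit with two reflections. If this orbit is linearly stable, and if its nonlinear part is nondegenerate, then KAM theory provides a set of positive measure of nearby trajectories that bounce between the same two walls forever. For each of the values of $\epsilon$ in question we therefore need a chord with four properties: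
\begin{itemize}
\item \emph{ellipticity} of the linearized return map;
\item \emph{nonresonance} of its rotation angles up to order $4$;
\item \emph{twist}: the angles change nondegenerately with the amplitudes;
\item \emph{clearance}: nothing else of the tube obstructs the chord.
\end{itemize}
Section~\ref{sec:resonator} treats ellipticity in the smallest case by hand. This case contains the main idea. It also shows that a fixed chord of this kind is not elliptic for all small $\epsilon$, so that we shall work with infinitely many chords. Sections~\ref{sec:tube}--\ref{sec:kam} set up the general tools and end with a trapping criterion. Sections~\ref{sec:curve} and~\ref{sec:all} construct the examples, and Section~\ref{sec:points} proves Theorem~\ref{thm:points}.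

Throughout, $O(r)$ with a number $r$ denotes terms vanishing to order $r$ at the base point under consideration. With a small parameter $\rho$, as in $O(\rho^3)$, it is the usual Landau symbol.

\section{The smallest case: a disc facing a concave arc}\label{sec:resonator}

Consider a planar picture (Figure~\ref{fig:resonator}). Let $x_1$ and $x_2=x_1+\nu$ be points of $K$ at distance $|\nu|=1$ in a plane. Suppose that the plane is spanned by normal vectors of $K$ at $x_1$; then, for small $\epsilon$, the tube appears in it near $x_1$ as the disc of radius $\epsilon$ about $x_1$. Near $x_2$ let $K$ be a curve in the plane, perpendicular to $\nu$ and curved toward $x_1$ with curvature $\kappa>0$. Its center of curvature $o$ is at distance $1/\kappa$ from $x_2$, and the tube wall facing $x_1$ is the parallel curve at distance $\epsilon$, with radius of curvature $1/\kappa-\epsilon$ on the axis $[x_1,x_2]$. We assume $\epsilon<\frac12$ and $\epsilon\kappa<1$. With a unit vector $e\perp\nu$ in the plane the two walls are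
\[
x_1+qe+\bigl(\epsilon+\tfrac12\alpha q^2+O(3)\bigr)\nu,\qquad x_2+Qe-\bigl(\epsilon+\tfrac12\beta Q^2+O(3)\bigr)\nu,
\]
\[
\alpha=-\frac1\epsilon,\qquad \beta=\frac{1}{1/\kappa-\epsilon}=\frac{\kappa}{1-\epsilon\kappa}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[dashed] (0,0)--(6,0);
\draw[dotted] (0.45,0)--([shift={(0.45,0)}]13:5.55);
\draw[dotted] (0.45,0)--([shift={(0.45,0)}]-13:5.55);
\draw[very thick] (0,0) circle (0.9);
\draw[very thick] ([shift={(0.45,0)}]-20:4.65) arc (-20:20:4.65);
\draw ([shift={(0.45,0)}]-17:5.55) arc (-17:17:5.55);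
\fill (0,0) circle (1.6pt) node[below left] {$x_1$};
\fill (0.45,0) circle (1.6pt) node[below] {$o$};
\fill (6,0) circle (1.6pt) node[right] {$x_2$};
\node at (6.15,1.15) {$K$};
\draw[<->] (5.1,-0.18)--(6,-0.18);
\node at (5.55,-0.38) {$\epsilon$};
\draw[<->] (0,0)--(0,0.9);
\node at (-0.15,0.45) {$\epsilon$};
\end{tikzpicture}
\caption{A stable resonator. The thick circle is the tube wall of radius $\epsilon$ about $x_1$. On the right, a sheet of $K$ (thin arc) through $x_2$ with center of curvature $o$; the thick arc is its tube wall, which has the same center. The orbit bouncing along the dashed axis is elliptic exactly when $o$ lies strictly between $x_1$ and the point where the axis leaves the disc.}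
\label{fig:resonator}
\end{figure}

Put $\ell_0=1-2\epsilon$. The distance between the wall points with coordinates $q$ and $Q$ is
\[
\ell(q,Q)=\ell_0-\tfrac12\alpha q^2-\tfrac12\beta Q^2+\frac{(q-Q)^2}{2\ell_0}+O(3).
\]
A billiard orbit with impact coordinates $\dots,q^{(0)},Q^{(0)},q^{(1)},Q^{(1)},\dots$ makes the total length stationary. To first order, the derivatives with respect to $q^{(r)}$ and $Q^{(r)}$ give
\begin{equation}\label{eq:recursion}
Q^{(r)}+Q^{(r-1)}=2g\,q^{(r)},\quad q^{(r+1)}+q^{(r)}=2h\,Q^{(r)},\qquad g=1-\ell_0\alpha,\quad h=1-\ell_0\beta .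
\end{equation}
Hence $q^{(r+1)}+2q^{(r)}+q^{(r-1)}=2h(Q^{(r)}+Q^{(r-1)})=4gh\,q^{(r)}$, that is,
\[
q^{(r+1)}+q^{(r-1)}=(4gh-2)\,q^{(r)} .
\]
The linearized return map $A$ to the first wall has determinant $1$ in suitable coordinates $(q,p)$ (see Section~\ref{sec:twowall}), so $A+A^{-1}=(\mathrm{tr}A)\,\mathrm{Id}$, and therefore $\mathrm{tr}\,A=4gh-2$. It is elliptic, with eigenvalues $e^{\pm i\theta}$, $\theta\in(0,\pi)$, exactly when $0<gh<1$. In that case $\cos\theta=2gh-1$, that is,
\begin{equation}\label{eq:angle}
\sin^2(\theta/2)=1-gh .
\end{equation}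
Write $\kappa=1+b$. Here $g=1+\frac{1-2\epsilon}\epsilon=\frac{1-\epsilon}{\epsilon}$ and $h=\frac{1-\kappa(1-\epsilon)}{1-\epsilon\kappa}=\frac{\epsilon-b(1-\epsilon)}{1-\epsilon-\epsilon b}$. In $1-gh$ the terms $\epsilon(1-\epsilon)$ in the numerator cancel and $b[(1-\epsilon)^2-\epsilon^2]=b(1-2\epsilon)$ remains, so
\begin{equation}\label{eq:s}
1-gh=s_\epsilon(b):=\frac{b\,(1-2\epsilon)}{\epsilon\,(1-\epsilon-\epsilon b)} .
\end{equation}
For $0<\tilde b\le b$ and $\epsilon(1+b)<1$ the quotient $s_\epsilon(b)/s_\epsilon(\tilde b)=\frac b{\tilde b}\cdot\frac{1-\epsilon-\epsilon\tilde b}{1-\epsilon-\epsilon b}$ satisfies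
\begin{equation}\label{eq:ratio}
s_\epsilon(b)/s_\epsilon(\tilde b)\ \ge\ b/\tilde b .
\end{equation}

\paragraph{Reading the formula.} For $b=0$ the walls are, to second order, concentric circles. Every radial line is then a periodic orbit to first order, and $A$ is parabolic: $\mathrm{tr}A=2$. For $b<0$ we have $\mathrm{tr}A=2-4s_\epsilon(b)>2$ and the orbit is hyperbolic. Since $h>0$ means $b<\frac\epsilon{1-\epsilon}$, the orbit is elliptic exactly for
\[
0<b<\frac{\epsilon}{1-\epsilon}\,,\qquad\text{equivalently}\qquad 0<\frac b{1+b}<\epsilon ,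
\]
and $\frac b{1+b}=1-\frac1\kappa$ is the distance from $x_1$ to $o$, measured toward $x_2$. So \emph{the center of curvature of the concave sheet must lie between $x_1$ and the wall of the tube around $x_1$}. The concave wall then compensates the dispersion $1/\epsilon$ of the disc.

Two conclusions shape everything below. First, a chord with given $b>0$ is elliptic only for $\epsilon>\frac b{1+b}$, and a chord with $b\le0$ never is. To reach arbitrarily small $\epsilon$ with such chords we need a sequence with $b_j\downarrow0$. We shall let them accumulate at a limiting chord, taking for the sheet of $K$ a circular arc with bumps that become flat in the limit. Second, the sign of $b$ is delicate but its size is not: for fixed $\epsilon$ every sufficiently small $b>0$ works.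

In $\mathbb E^3$ there are two directions orthogonal to the chord. A curve $K$ has one tangent direction at each end. If these two directions are orthogonal, then in the tangent direction at $x_2$ the picture is Figure~\ref{fig:resonator}, and in the tangent direction at $x_1$ it is the same figure with the roles of $x_1$ and $x_2$ exchanged. This will be our curve.

\section{The wall of a tube near a normal ray}\label{sec:tube}

\paragraph{Reach.} The reach of $K$ is the supremum of the $\rho$ for which the normal exponential map $(x,w)\mapsto x+w$ is a diffeomorphism from the open normal $\rho$-disc bundle onto $\{\mathrm{dist}(\cdot,K)<\rho\}$. It is positive. Let $\mathbf n$ be a unit normal at $x\in K$ and let $t>0$ be below the reach. Then $x$ is the unique nearest point of $K$ to $x+t\mathbf n$: a nearest point $x'$ gives a representation $x+t\mathbf n=x'+w'$ with $w'$ normal and $|w'|\le t$, and injectivity forces $x'=x$. In particular $\mathrm{dist}(x+t\mathbf n,K)=t$.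

\begin{lemma}\label{lem:tube}
Let $x_0\in K$, let $\mathbf n$ be a unit normal at $x_0$, $T=T_{x_0}K$, $E=T^\perp\cap\mathbf n^\perp$, and let $S$ be the shape operator, $\langle Su,u\rangle=\langle\mathrm{II}(u,u),\mathbf n\rangle$. Let $\epsilon>0$ with $1-\epsilon S>0$, and let $K$ be parametrized near $x_0$ by $u\in T$ with
\[
K(u)=x_0+u+\tfrac12\mathrm{II}(u,u)+O(3).
\]
For $x$ near $x_0+\epsilon\mathbf n$ the function $G(x,u)=|x-K(u)|^2$ has a unique critical point $u=u_0(x)$ near $0$, a nondegenerate minimum, and the set $\{G(x,u_0(x))=\epsilon^2\}$ is near $x_0+\epsilon\mathbf n$ a graph $x=x_0+q+(\epsilon+\phi(q))\mathbf n$, $q=q_T+q_E\in T\oplus E$, with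
\begin{equation}\label{eq:germ}
\phi(q)=-\frac1{2\epsilon}|q_E|^2+\frac12\bigl\langle S(1-\epsilon S)^{-1}q_T,q_T\bigr\rangle+O(3).
\end{equation}
The function $\phi$ is smooth in $(\epsilon,q)$ jointly, and real-analytic in $(\epsilon,q)$ if $K(u)$ is real-analytic. If $\epsilon$ is below the reach of $K$, then $1-\epsilon S>0$ holds automatically and the graph is the germ of $\partial\mathsf T_\epsilon$ at $x_0+\epsilon\mathbf n$.
\end{lemma}

We call $\phi$ the \emph{tube germ}. The formula confirms what Section~\ref{sec:resonator} used: coefficient $-1/\epsilon$ in directions normal to $K$, and $\frac{\kappa}{1-\epsilon\kappa}$ in a principal direction of curvature $\kappa$.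

\begin{proof}
Write $x=x_0+(\epsilon+y)\mathbf n+q$. Expanding the square and collecting terms of order $\ge3$ in $(y,q,u)$,
\[
G=\epsilon^2+2\epsilon y+y^2+|q_T-u|^2+|q_E|^2-\epsilon\langle Su,u\rangle+O(3).
\]
The Hessian in $u$ at the base point is $2(1-\epsilon S)>0$, so the implicit function theorem gives $u_0(x)=(1-\epsilon S)^{-1}q_T+O(2)$, smooth (analytic) in $(\epsilon,y,q)$. At $u=(1-\epsilon S)^{-1}q_T$ we have $q_T-u=-\epsilon Su$ and hence
\[
|q_T-u|^2-\epsilon\langle Su,u\rangle=-\epsilon\langle Su,(1-\epsilon S)u\rangle=-\epsilon\bigl\langle S(1-\epsilon S)^{-1}q_T,q_T\bigr\rangle ,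
\]
and the $O(2)$ correction of $u_0$ changes this only by $O(3)$. So the minimum value is
\[
\epsilon^2+2\epsilon y+y^2+|q_E|^2-\epsilon\langle S(1-\epsilon S)^{-1}q_T,q_T\rangle+O(3).
\]
Its $y$-derivative at the base point is $2\epsilon\ne0$. Setting it equal to $\epsilon^2$ and solving for $y=\phi(q)=O(2)$ gives \eqref{eq:germ}.

Now let $\epsilon<t$ with $t$ below the reach. Then $x_0$ minimizes the distance to $x_0+t\mathbf n$, so $1-tS\ge0$ and $1-\epsilon S=(1-\frac\epsilon t)+\frac\epsilon t(1-tS)>0$. Nearest points of $K$ to points near $x_0+\epsilon\mathbf n$ are near $x_0$, hence equal to $K(u_0(x))$. So $G(x,u_0(x))=\mathrm{dist}(x,K)^2$, and the graph is the germ of $\{\mathrm{dist}(\cdot,K)=\epsilon\}=\partial\mathsf T_\epsilon$.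
\end{proof}

To obtain twist we shall adjust $K$ by fourth-order terms, which leave ellipticity and the angles unchanged. We need their effect on the wall.

\begin{lemma}\label{lem:quartic}
In Lemma~\ref{lem:tube} let $S$ be diagonal in orthonormal coordinates $u_i$ of $T$, with eigenvalues $\kappa_i$. Replace $K(u)$ by $K(u)+c\,u_i^4\,\xi(u)$ with a smooth vector field $\xi$, $\langle\xi(0),\mathbf n\rangle=a$. Then the tube germ $\phi$ becomes
\begin{equation}\label{eq:quartic}
\phi(q)+c\,a\,(1-\epsilon\kappa_i)^{-4}q_i^4+O(5).
\end{equation}
The contributions of finitely many such terms add.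
\end{lemma}

\begin{proof}
Let $\tilde G,\tilde u,\tilde\phi$ be the objects of the perturbed $K$. As $\partial_u\tilde G=\partial_uG+O(3)$, we have $\tilde u-u_0=O(3)$. Since $\tilde u$ is critical for $\tilde G(x,\cdot)$,
\[
\tilde G(x,\tilde u)=\tilde G(x,u_0)+O(6)=G(x,u_0)-2c\,u_{0,i}^4\,\langle x-K(u_0),\xi(u_0)\rangle+O(6).
\]
Here $\langle x-K(u_0),\xi(u_0)\rangle=\epsilon a+O(1)$ and $u_{0,i}=(1-\epsilon\kappa_i)^{-1}q_i+O(2)$. So the minimum value changes by $-2c\epsilon a(1-\epsilon\kappa_i)^{-4}q_i^4+O(5)$. The $y$-derivative of the minimum value is $2\epsilon+O(1)$, and $y=O(2)$ on the graphs, so solving for $y$ gives \eqref{eq:quartic}. With several terms the changes of $\tilde G(x,u_0)$ add up to $O(8)$.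
\end{proof}

\section{The two-wall map}\label{sec:twowall}

From now on, a \emph{chord} is a pair $x_1,x_2\in K$ with $|x_2-x_1|=1$ such that $\nu=x_2-x_1$ is normal to $K$ at both points. Let $0<\epsilon<\frac12$ be such that $1-\epsilon S>0$ at $x_1$ with normal $\nu$ and at $x_2$ with normal $-\nu$. Put $\ell_0=1-2\epsilon$ and $m=n-1$. In orthonormal coordinates on $\nu^\perp$ the tube germs are the walls
\[
\Sigma_1:\ X_1(q)=x_1+q+(\epsilon+\phi_1(q))\nu,\qquad \Sigma_2:\ X_2(Q)=x_2+Q-(\epsilon+\phi_2(Q))\nu,
\]
and we assume that both are diagonal to second order in the same coordinates: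
\[
\phi_1=\tfrac12\sum\alpha_iq_i^2+O(3),\qquad \phi_2=\tfrac12\sum\beta_iQ_i^2+O(3).
\]
The distance function is
\begin{equation}\label{eq:ell}
\ell(q,Q)=|X_1(q)-X_2(Q)|=\sqrt{|q-Q|^2+\bigl(\ell_0-\phi_1(q)-\phi_2(Q)\bigr)^2}.
\end{equation}

Encode a unit vector $v$ leaving $X_1(q)$ by the tangential components $p_i=\langle v,\partial_{q_i}X_1\rangle$. For fixed $q$, these are local coordinates for $v$ near $\nu$. Encode a unit vector leaving $X_2(Q)$, near $-\nu$, by $P$ in the same way. Specular reflection preserves tangential components, so these are also the components of the arriving vector. Since $\partial_{q_i}\ell=-\langle v,\partial_{q_i}X_1\rangle$ and $\partial_{Q_i}\ell=\langle v,\partial_{Q_i}X_2\rangle$ for $v=(X_2-X_1)/\ell$, the flight from $\Sigma_1$ to $\Sigma_2$ is the map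
\[
\mathcal P_{12}:(q,p)\mapsto(Q,P),\qquad p=-\partial_q\ell(q,Q),\quad P=\partial_Q\ell(q,Q),
\]
and the flight back is
\[
\mathcal P_{21}:(Q,P)\mapsto(q',p'),\qquad P=-\partial_Q\ell(q',Q),\quad p'=\partial_{q'}\ell(q',Q).
\]
As $\partial_q\partial_Q\ell(0,0)=-\ell_0^{-1}\mathrm{Id}$, these relations define germs of maps fixing $0$. They are symplectic, because $\sum P_idQ_i-\sum p_idq_i=d\ell$ for the first and similarly for the second; and they are real-analytic if $K$ is real-analytic near $x_1$ and $x_2$. The return map is $F=\mathcal P_{21}\circ\mathcal P_{12}$.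

\paragraph{Linear part.} The quadratic part of $\ell$ is a sum over $i$ of the one-dimensional expressions of Section~\ref{sec:resonator}. So the linear parts of $\mathcal P_{12},\mathcal P_{21},F$ are block-diagonal, with $2\times2$ blocks of determinant $1$, and the computation there applies to each block. With
\[
g_i=1-\ell_0\alpha_i,\qquad h_i=1-\ell_0\beta_i,
\]
the $i$-th block of $DF(0)$ has trace $4g_ih_i-2$. If $0<g_ih_i<1$ it is \emph{elliptic}, with eigenvalues $e^{\pm i\theta_i}$, where $\theta_i\in(0,\pi)$ and $\sin^2(\theta_i/2)=1-g_ih_i$. By Lemma~\ref{lem:tube}, if direction $i$ is normal to $K$ at one end and is a principal direction with curvature $1+b$ at the other, then $1-g_ih_i=s_\epsilon(b)$ as in \eqref{eq:s}.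

\begin{remark}\label{rem:dimension}
If $n\ge2k+2$, then $\dim(T_{x_1}K+T_{x_2}K)\le2k<n-1$, so some unit vector in $\nu^\perp$ is normal to $K$ at both ends. By \eqref{eq:germ} it is an eigenvector of both Hessians with eigenvalue $-1/\epsilon$, so it splits off a block with $g=h=\frac{1-\epsilon}\epsilon>1$ and trace $>2$. Thus the two-reflection orbit of a chord always has a hyperbolic block. This is where our method needs $n\le2k+1$.
\end{remark}

\paragraph{Nonresonance.} We shall need
\begin{equation}\label{eq:NR}
\sum k_i\theta_i\notin2\pi\mathbb Z\qquad\text{for all }k\in\mathbb Z^m,\ 0<\sum|k_i|\le4. \tag{NR}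
\end{equation}
A simple way to ensure this is to spread the angles over different scales.

\begin{lemma}\label{lem:angles}
Let $0<s_1<\dots<s_m<\frac12$ with $s_{i+1}>9s_i$, and let $\sin^2(\theta_i/2)=s_i$, $\theta_i\in(0,\pi)$. Then $3\theta_i<\theta_{i+1}$, $\theta_m<\frac\pi2$, and \eqref{eq:NR} holds.
\end{lemma}

\begin{proof}
Clearly $\theta_m<\frac\pi2$. As $\sin3x\le3\sin x$ for $0\le x\le\frac\pi3$, we get $\sin(\theta_i/2)<\frac13\sin(\theta_{i+1}/2)\le\sin(\theta_{i+1}/6)$, so $3\theta_i<\theta_{i+1}$. In $\sum k_i\theta_i$ let $i_0$ be the largest index with $k_{i_0}\ne0$. Its term has modulus at least $\theta_{i_0}$. The other terms have total weight at most $3$; if they are present their sum is smaller than $3\cdot\theta_{i_0}/3$ in modulus. So the sum is nonzero, and its modulus is at most $4\theta_m<2\pi$.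
\end{proof}

\section{Normal form and twist}\label{sec:normal}

To apply KAM theory we must know more than the linear part: we need to know how the rotation angles depend on the amplitudes. This is measured by the first coefficient $\tau$ of the Birkhoff normal form. We recall its construction in the form we need, with attention to parameters, and then compute how $\tau$ reacts to quartic changes of the walls.

\paragraph{Conventions.} On $\mathbb R^{2m}$ with coordinates $(x,y)$ and form $\sum dx_i\wedge dy_i$ let $X_H=(\partial_yH,-\partial_xH)$; the same convention is used for $(q,p)$ and $(Q,P)$. For $H$ vanishing to order $\ge3$ at $0$, $\exp(X_H)$ is the time-one map germ. For a symplectic map $\Psi$ fixing $0$ one has $\Psi^{-1}\exp(X_H)\Psi=\exp(X_{H\circ\Psi})$. Write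
\[
z_i=x_i+iy_i=\sqrt{2I_i}\,e^{i\varphi_i},\qquad I_i=\tfrac12|z_i|^2 .
\]
If $H=H(I)$, then $\exp(X_H)$ is $(\varphi,I)\mapsto(\varphi-\partial H/\partial I,\,I)$; for instance, the flow of $X_{I_1}$, $\dot x_1=y_1$, $\dot y_1=-x_1$, is a clockwise rotation. For a polynomial $\chi$ in $z,\bar z$ let $[\chi]$ be its average over $\varphi\in\mathbb T^m$. If $\chi$ is a homogeneous quartic, $[\chi]$ is a quadratic form in $I$.

\begin{lemma}\label{lem:birkhoff}
Let $F$ be a real-analytic symplectic germ at $0$ whose linear part is block-diagonal with elliptic blocks of angles $\theta_i$ satisfying \eqref{eq:NR}. There is an analytic symplectic germ $C=\mathcal S\circ(\mathrm{id}+O(2))$, with $\mathcal S$ linear, symplectic and block-diagonal, such that $C^{-1}FC=\mathcal N+O(4)$, where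
\[
\mathcal N:(\varphi,I)\mapsto(\varphi+\hat\theta+\tau I,\ I),\qquad\hat\theta_i\in\{\theta_i,-\theta_i\},\quad\tau=\tau^{T}.
\]
If the $3$-jet of $F$ depends real-analytically on a parameter in an interval on which the blocks are elliptic and \eqref{eq:NR} holds, then $\mathcal S$ and $\tau$ can be chosen real-analytic in the parameter.
\end{lemma}

\begin{proof}
\emph{Linear part.} Write an elliptic block as $A=\cos\theta\,\mathrm{Id}+\sin\theta\,\mathcal J$ with $\mathcal J=\begin{pmatrix}\alpha&\beta\\\gamma&-\alpha\end{pmatrix}$, $\mathcal J^2=-\mathrm{Id}$. Then $\alpha^2+\beta\gamma=-1$, so $\beta\ne0$. The vectors $e=(0,1)/\sqrt{|\beta|}$ and $\mathcal Je=(\beta,-\alpha)/\sqrt{|\beta|}$ satisfy $\det(\mathcal Je,e)=\mathrm{sign}\,\beta$. In the basis $(\mathcal Je,e)$ if $\beta>0$, or $(e,\mathcal Je)$ if $\beta<0$, the block is a rotation by $-\theta$ or $\theta$, respectively, and the change of basis has determinant $1$. This gives $\mathcal S$ with $\mathcal S^{-1}DF(0)\mathcal S=R$, $R:\varphi\mapsto\varphi+\hat\theta$. It is analytic in parameters, since $\beta$ does not vanish.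

\emph{Higher terms.} If $\mathrm{id}+f+O(r+1)$ is symplectic with $f$ homogeneous of degree $r\ge2$, then comparing terms of degree $r-1$ in the symplectic condition shows that $Df$ takes values in the symplectic Lie algebra. So $f=X_\chi$ with $\chi$ homogeneous of degree $r+1$. Applied twice, this gives
\[
\mathcal S^{-1}F\mathcal S=R\exp(X_{\chi_3})\exp(X_{\chi_4})+O(4)
\]
with $\chi_r$ homogeneous of degree $r$ and analytic in parameters. For homogeneous $\psi$ we have
\[
\exp(X_\psi)^{-1}R=R\exp(-X_{\psi\circ R}),
\]
so conjugation with $\exp(X_\psi)$ adds $\psi-\psi\circ R$ to the term of the degree of $\psi$ and changes otherwise only terms of higher degree. On a monomial $z^a\bar z^b$ composition with $R$ is multiplication by $e^{i(a-b)\cdot\hat\theta}$, which by \eqref{eq:NR} differs from $1$ whenever $a\ne b$ and $|a|+|b|\le4$. For $|a|+|b|=3$ always $a\ne b$, so there is a real cubic $\psi_3$ with $\chi_3+\psi_3-\psi_3\circ R=0$. Conjugation with $\exp(X_{\psi_3})$ gives $R\exp(X_{\chi_4'})+O(4)$ with a new quartic $\chi_4'$. Next, there is a real quartic $\psi_4$ with $\chi_4'+\psi_4-\psi_4\circ R=[\chi_4']$,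 and conjugation with $\exp(X_{\psi_4})$ gives $R\exp(X_{[\chi_4']})+O(4)$. As $[\chi_4']$ is a quadratic form in $I$, this is $\mathcal N+O(4)$ with $\tau=-\mathrm{Hess}_I[\chi_4']$. The only divisions are by the nonzero numbers $e^{i(a-b)\cdot\hat\theta}-1$, so all steps are analytic in parameters.
\end{proof}

\begin{lemma}\label{lem:twist}
In the setting of Section~\ref{sec:twowall} let $F$ satisfy the assumptions of Lemma~\ref{lem:birkhoff}, with $\mathcal S,\hat\theta,\tau$ as there. Let $\tilde\ell=\ell+w_1(q)+w_2(Q)+O(5)$ be the distance function of a second pair of analytic walls, where $w_1=\sum a_iq_i^4$ and $w_2=\sum a_i'Q_i^4$. Then its return map $\tilde F$ has a normal form as in Lemma~\ref{lem:birkhoff} with the same $\mathcal S,\hat\theta$ and with $\tau$ replaced by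
\[
\tau+\mathrm{diag}(\Lambda_ia_i+\Lambda_i'a_i'),\qquad\Lambda_i,\Lambda_i'>0,
\]
where $\Lambda_i,\Lambda_i'$ do not depend on $a,a'$ and are analytic in parameters if $\mathcal S$ and the $2$-jet of $\ell$ are.
\end{lemma}

\begin{proof}
The idea is that quartic terms act, to the relevant order, as shears inserted at the reflections. Let $\mathcal G_1(q,p)=(q,p+w_1'(q))$ and $\mathcal G_2(Q,P)=(Q,P+w_2'(Q))$, so that $\mathcal G_i=\exp(X_{-w_i})$. The relations for $\tilde{\mathcal P}_{12}$ read $p+w_1'(q)=-\partial_q\ell+O(4)$, $P-w_2'(Q)=\partial_Q\ell+O(4)$, and those for $\tilde{\mathcal P}_{21}$ read $P+w_2'(Q)=-\partial_Q\ell+O(4)$, $p'-w_1'(q')=\partial_{q'}\ell+O(4)$. Hence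
\[
\tilde{\mathcal P}_{12}=\mathcal G_2\mathcal P_{12}\mathcal G_1+O(4),\quad\tilde{\mathcal P}_{21}=\mathcal G_1\mathcal P_{21}\mathcal G_2+O(4),\quad \tilde F=\mathcal G_1\mathcal P_{21}\mathcal G_2^2\mathcal P_{12}\mathcal G_1+O(4).
\]
Moving all factors $\mathcal G_i$ to the right, and writing $L=DF(0)$, $L_{12}=D\mathcal P_{12}(0)$,
\[
\tilde F=F\circ(F^{-1}\mathcal G_1F)\circ(\mathcal P_{12}^{-1}\mathcal G_2^2\mathcal P_{12})\circ\mathcal G_1+O(4)=F\circ\exp(X_V)+O(4),
\]
\[
V=-(w_1\circ L+2\,w_2\circ L_{12}+w_1).
\]
With $W=V\circ\mathcal S$ this gives $C^{-1}\tilde FC=\mathcal N\circ\exp(X_W)+O(4)$. For a homogeneous quartic $\chi$,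
\[
\exp(X_\chi)^{-1}\,\mathcal N\exp(X_W)\,\exp(X_\chi)=\mathcal N\circ\exp(X_{W+\chi-\chi\circ R})+O(4),
\]
and as in the preceding proof we can choose $\chi$ with $W+\chi-\chi\circ R=[W]$. So the new normal form is $\mathcal N\circ\exp(X_{[W]})$, and $\tau$ changes by $-\mathrm{Hess}_I[W]$.

Since $L\mathcal S=\mathcal SR$ and averages are $R$-invariant, $[W]=-2[w_1\circ\mathcal S]-2[w_2\circ L_{12}\circ\mathcal S]$. The matrices $\mathcal S$ and $L_{12}$ are block-diagonal and invertible, so $q_i\circ\mathcal S=\mathrm{Re}(\mu_iz_i)$ and $Q_i\circ L_{12}\circ\mathcal S=\mathrm{Re}(\mu_i'z_i)$ with $\mu_i,\mu_i'\ne0$. Finally $[(\mathrm{Re}\,\mu z)^4]=\frac38|\mu|^4|z|^4=\frac32|\mu|^4I^2$. So $[W]=-3\sum(a_i|\mu_i|^4+a_i'|\mu_i'|^4)I_i^2$, and the claim holds with $\Lambda_i=6|\mu_i|^4$, $\Lambda_i'=6|\mu_i'|^4$.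
\end{proof}

\section{From twist to trapping}\label{sec:kam}

We use the following form of the KAM theorem. A map $\Phi$ is called exact symplectic if $\Phi^*\sum J_id\varphi_i-\sum J_id\varphi_i$ is the differential of a single-valued function.

\begin{theorem}[KAM]\label{thm:kam}
Let $D\subset\mathbb R^m$ be a closed ball of positive radius, $c\in\mathbb R^m$, $\tau$ an invertible symmetric $m\times m$ matrix, $\Phi_0(\varphi,J)=(\varphi+c+\tau J,J)$, and $\sigma>0$. There is $\eta>0$ with the following property. Let $\Phi$ be an exact symplectic map, real-analytic on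
\[
\{|\mathrm{Im}\,\varphi|<\sigma,\ \mathrm{dist}(J,D)<\sigma\},\qquad\varphi\in\mathbb C^m/2\pi\mathbb Z^m,\ J\in\mathbb C^m,
\]
with $\sup|\Phi-\Phi_0|<\eta$ there. Then there is a set $Z\subset\mathbb T^m\times D$ of positive Lebesgue measure, a union of invariant tori, with $\Phi(Z)=Z$.
\end{theorem}

See Arnold \cite{Arnold}; for maps, Shang \cite{Shang}; or include the map in an analytic time-periodic Hamiltonian flow by Kuksin--P\"oschel \cite{KP} and apply P\"oschel \cite{Poeschel}. For $m\ge2$ the tori do not separate the phase space, and nothing is claimed about points between them. Positive measure is all we need.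

Near the fixed point the theorem does not apply directly, because at distance $\rho$ the twist of $F$ is only of size $\rho^2$. The remedy is to iterate about $\rho^{-2}$ times.

\begin{lemma}\label{lem:kamfixed}
Let $F$ be as in Lemma~\ref{lem:birkhoff}, with a normal form such that $\det\tau\ne0$. Then every neighborhood of $0$ contains a set $Z$ of positive measure all of whose points have complete forward and backward $F$-orbits inside that neighborhood.
\end{lemma}

\begin{proof}
After conjugation with $C$ we may assume $F=\mathcal N+O(4)$. Let $D$ be the closed ball of radius $\frac14$ about $(\frac32,\dots,\frac32)\in\mathbb R^m$, put $I=\rho^2J$, and let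
\[
\Omega=\{|\mathrm{Im}\,\varphi|<1,\ \mathrm{dist}(J,D)<\tfrac18\}.
\]
$F$ extends holomorphically to a neighborhood of $0$ in the complexification, where $z_i$ and $\zeta_i$ (equal to $\bar z_i$ on the real part) are independent variables and $I_i=\frac12z_i\zeta_i$. On $\Omega$ we have $|J_i|\ge\frac98$, so $z_i=\rho\sqrt{2J_i}\,e^{i\varphi_i}$ and $\zeta_i=\rho\sqrt{2J_i}\,e^{-i\varphi_i}$ have moduli in $[c_0\rho,C_0\rho]$ with constants $c_0,C_0>0$. Since $F-\mathcal N=O(4)$,
\[
z_i'=e^{i(\hat\theta_i+(\tau I)_i)}z_i+O(\rho^4),\qquad\zeta_i'=e^{-i(\hat\theta_i+(\tau I)_i)}\zeta_i+O(\rho^4).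
\]
Hence $I'=I+O(\rho^5)$. From $\varphi_i=\frac1{2i}\log(z_i/\zeta_i)$ we obtain, uniformly on $\Omega$ for small $\rho$,
\[
\varphi'=\varphi+\hat\theta+\rho^2\tau J+O(\rho^3),\qquad J'=J+O(\rho^3).
\]

Let $\ell_\rho=\lfloor\rho^{-2}\rfloor$ and fix $0<\sigma<\frac1{16}$ with $\sigma(1+\|\tau\|)<\frac12$. Start at a point with $|\mathrm{Im}\,\varphi_0|<\sigma$ and $\mathrm{dist}(J_0,D)<\sigma$; then $|\mathrm{Im}\,J_0|<\sigma$. By induction on $r\le\ell_\rho$, as long as the iterates stay in $\Omega$,
\[
J_r=J_0+O(\rho),\qquad\varphi_r=\varphi_0+r\hat\theta+r\rho^2\tau J_0+O(\rho),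
\]
because at most $\rho^{-2}$ errors of size $O(\rho^3)$ accumulate. Therefore $|\mathrm{Im}\,\varphi_r|\le\sigma(1+\|\tau\|)+O(\rho)<1$ and $\mathrm{dist}(J_r,D)<\frac18$ for small $\rho$, so the iterates do stay in $\Omega$. Since $|\ell_\rho\rho^2-1|\le\rho^2$,
\[
F^{\ell_\rho}:(\varphi,J)\mapsto\bigl(\varphi+\ell_\rho\hat\theta+\tau J+O(\rho),\ J+O(\rho)\bigr).
\]
Choose a sequence $\rho\to0$ along which $\ell_\rho\hat\theta\to c$ modulo $2\pi$. Along it, $F^{\ell_\rho}\to\Phi_0$ uniformly on the $\sigma$-domain.

These maps are exact. Indeed $\lambda=\frac12\sum(x_idy_i-y_idx_i)=\sum I_id\varphi_i$ is smooth near $z=0$, and $F^*\lambda-\lambda$ is closed, hence exact, on a ball around $0$. This passes to iterates and is not affected by the factor $\rho^2$ in $I=\rho^2J$. By Theorem~\ref{thm:kam}, for small $\rho$ in the sequence there is $Z\subset\mathbb T^m\times D$ of positive measure with $F^{\ell_\rho}(Z)=Z$. Every point of $Z$ then has a complete forward and backward $F$-orbit, all of whose points are among the first $\ell_\rho$ iterates of points of $Z$, so that $|z_i|\le C_0\rho$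 on the orbit. As $\rho$ is arbitrarily small, the lemma follows.
\end{proof}

\begin{proposition}[Trapping criterion]\label{prop:criterion}
Let $x_1,x_2,\nu$ be a chord with walls as in Section~\ref{sec:twowall}, with $K$ real-analytic near $x_1$ and $x_2$ and $[x_1,x_2]\subset\mathrm{int}(M)$. Let $\epsilon<\epsilon_*$ be smaller than $\frac12$ and than the reach of $K$, and assume
\begin{equation}\label{eq:clear}
\mathrm{dist}(x_1+t\nu,K)>\epsilon\qquad\text{for }\epsilon<t<1-\epsilon .
\end{equation}
If $F$ has elliptic blocks, satisfies \eqref{eq:NR}, and has a normal form with $\det\tau\ne0$, then $\mathcal W(\epsilon)>0$.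
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tube} the walls $\Sigma_1,\Sigma_2$ are germs of $\partial\mathsf T_\epsilon$. We claim that for small $(q,Q)$ the open segment from $X_1(q)$ to $X_2(Q)$ lies in $\mathrm{int}(M)\setminus\mathsf T_\epsilon$. Near $x_1+\epsilon\nu$ the function $\mathrm{dist}(\cdot,K)$ is smooth with gradient close to $\nu$, and near $x_2-\epsilon\nu$ it is smooth with gradient close to $-\nu$. So along the segment it strictly increases near the first end and strictly decreases near the second, with value $\epsilon$ at the endpoints. On the remaining compact middle part it exceeds $\epsilon$ by \eqref{eq:clear} and continuity. The segment is close to a part of $[x_1,x_2]$, hence in $\mathrm{int}(M)$.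

Let $Z$ be the set of Lemma~\ref{lem:kamfixed} in a small neighborhood of $0$. Its points, as outgoing vectors on $\Sigma_1$, generate billiard trajectories that in both time directions bounce between $\Sigma_1$ and $\Sigma_2$ forever, transversally, with flight lengths near $\ell_0$. They are nonsingular and never reach $\partial M$. Consider
\[
(q,p,t)\mapsto\bigl(X_1(q)+t\,v(q,p),\ v(q,p)\bigr),\qquad(q,p)\text{ small},\ 0<t<\ell_0/2 .
\]
In the coordinates $(q,v,t)$ this is, for fixed $v$ near $\nu$, the map $(q,t)\mapsto X_1(q)+tv$. It is a local diffeomorphism because $v$ is transversal to $\Sigma_1$, and it is injective because a line in direction $v$ meets the graph $\Sigma_1$, which has small slope, at most once. So the image of $Z\times(0,\ell_0/2)$ has positive Liouville measure, and it is contained in $\mathsf{Trap}(SN_\epsilon)$.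
\end{proof}

\begin{remark}\label{rem:clear}
Condition \eqref{eq:clear} holds for every $\epsilon<\min(\rho_0,\rho_1)$ if $0<\rho_0<\frac12$ is less than the reach and the points $x_1+t\nu$ with $\rho_0\le t\le1-\rho_0$ have distance at least $\rho_1$ from $K$. Indeed, for $t\le\rho_0$ the distance is $t$, and for $t\ge1-\rho_0$ it is $1-t$.
\end{remark}

\section{A curve in three-space: proof of Theorem~\ref{thm:curve}}\label{sec:curve}

The curve will contain an arc $B$ of the unit circle about the origin, with infinitely many tiny bumps, and an arc $A$ through the origin orthogonal to the plane of $B$. The $j$-th chord runs from the origin to the $j$-th bump and is used for $\epsilon=\epsilon_j$.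

\paragraph{Construction.} In $\mathbb E^3$ with coordinates $(x,y,z)$ let
\[
\nu_h=(\sin h,0,\cos h),\qquad\mu_h=(\cos h,0,-\sin h)=\tfrac{d}{dh}\nu_h .
\]
For $j\ge6$ let
\[
h_j=2^{-j},\qquad\epsilon_j=4\cdot2^{-j},\qquad b_j=2^{-j^2},\qquad c_j\in[0,2^{-j^2}].
\]
Let $\chi:\mathbb R\to[0,1]$ be a smooth even function, equal to $1$ on $[-\frac12,\frac12]$ and supported in $(-1,1)$, and put
\[
a(h)=\sum_{j\ge6}\chi\bigl(2^{j+2}(h-h_j)\bigr)\Bigl[-\tfrac{b_j}2(h-h_j)^2+c_j(h-h_j)^4\Bigr].
\]
The supports lie in the disjoint intervals $[\frac34h_j,\frac54h_j]$. The $C^r$ norm of the $j$-th term is at most $C_r2^{(j+2)r}2^{-j^2}$, so $a$ is smooth. Moreover $|a|<\frac12$, and $a=0$ for $h\le0$ and for $h\ge\frac1{32}$. Define arcs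
\[
B(h)=(1+a(h))\,\nu_h,\ |h|\le\tfrac14;\qquad A(t)=t\,e_y+\bigl(\tfrac{t^2}2+d\,t^4\bigr)(e_x+e_z),\ |t|\le\tfrac14,
\]
with $d\in[0,1]$. The bumps of $B$ accumulate at $e_z$. The arc $B$ lies in $\{y=0\}$ and avoids $0$, and $A$ meets $\{y=0\}$ only in $0$.

We close up the curve away from this plane. Extend $B$ for $\frac14<|h|\le\frac14+\delta$ by $B(h)=\nu_h+\mathrm{sign}(h)\,e^{-1/(|h|-1/4)}e_y$. For small $\delta$ this is a smooth embedded arc whose two extension pieces lie in $\{y>0\}$ and $\{y<0\}$ and are disjoint from $A$. In the open half-space $\{y>0\}$ the complement of the two pieces already drawn is connected. So, by general position in dimension $3$, the end $A(\frac14)$ can be joined to $B(\frac14+\delta)$ by an arc in $\{y>0\}$ that continues both pieces smoothly and has no other intersections. Join $A(-\frac14)$ to $B(-\frac14-\delta)$ in $\{y<0\}$ in the same way. The result is a smoothly embedded circle $K$ with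
\begin{equation}\label{eq:plane}
K\cap\{y=0\}=\{0\}\cup\{B(h):|h|\le\tfrac14\}.
\end{equation}
The parameters $d$ and $c_j$ will be chosen below; everything up to that choice uses only the germs of the arcs $A$ and $B$.

\paragraph{The chords.} Let $x_1=0$, $x_2=\nu_{h_j}=B(h_j)$, $\nu=\nu_{h_j}$. We have $A'(0)=e_y\perp\nu$ and $A''(0)=e_x+e_z$. With $r=1+a$ we have $r(h_j)=1$, $r'(h_j)=0$, $r''(h_j)=-b_j$, hence $B'(h_j)=\mu_{h_j}\perp\nu$ and $B''(h_j)=-(1+b_j)\nu$. So this is a chord, and
\begin{itemize}
\item at $x_1$, with normal $\nu$: $T=\mathbb Re_y$, $E=\mathbb R\mu_{h_j}$, and the curvature is $\langle e_x+e_z,\nu\rangle=\cos h_j+\sin h_j=:1+b_j'$;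
\item at $x_2$, with normal $-\nu$: $T=\mathbb R\mu_{h_j}$, $E=\mathbb Re_y$, and the curvature is $1+b_j$.
\end{itemize}
The parameters $t$ and $\sigma=h-h_j$ are as required in Lemma~\ref{lem:tube}; the tangential component of $B$ is $r\sin\sigma=\sigma+O(3)$. With $q_1$ along $\mu_{h_j}$ and $q_2$ along $e_y$ we obtain
\[
1-g_1h_1=s_\epsilon(b_j),\qquad1-g_2h_2=s_\epsilon(b_j').
\]

\paragraph{Ellipticity and nonresonance for $\epsilon=\epsilon_j\le\frac1{16}$.} For $0<h\le\frac12$ we have
\begin{equation}\label{eq:cossin}
\tfrac h2\le h-\tfrac{h^2}2-\tfrac{h^3}6\le\cos h+\sin h-1\le h,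
\end{equation}
so $\frac12h_j\le b_j'\le h_j=\frac14\epsilon_j$. Since $b_j'<1$,
\[
0<s_{\epsilon_j}(b_j')\le\frac14\cdot\frac{1-2\epsilon_j}{1-\epsilon_j-\epsilon_jb_j'}<\frac14 .
\]
By \eqref{eq:ratio}, $0<s_{\epsilon_j}(b_j)\le\frac{b_j}{b_j'}\,s_{\epsilon_j}(b_j')<\frac19\,s_{\epsilon_j}(b_j')$, because $9\cdot2^{-j^2}<2^{-j-1}\le b_j'$. So both blocks are elliptic, and \eqref{eq:NR} holds by Lemma~\ref{lem:angles}.

\paragraph{Twist.} Near $h_j$ the arc $B$ is $(1-\frac{b_j}2\sigma^2+c_j\sigma^4)\nu_{h_j+\sigma}$, and $A$ is polynomial; both are analytic. Apply Lemma~\ref{lem:quartic} at $x_2$ with $\xi=\nu_{h_j+\sigma}$, where $\langle\xi(0),-\nu\rangle=-1$, and at $x_1$ with $\xi=e_x+e_z$, where $\langle\xi,\nu\rangle=1+b_j'$. By \eqref{eq:ell} the derivative of $\ell$ with respect to each of the values $\phi_1,\phi_2$ is $-1+O(2)$. So, relative to $c_j=d=0$, the function $\ell$ changes by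
\[
c_j\,(1-\epsilon_j(1+b_j))^{-4}\,Q_1^4-d\,(1+b_j')\,(1-\epsilon_j(1+b_j'))^{-4}\,q_2^4+O(5).
\]
By Lemma~\ref{lem:twist}, the $j$-th chord at $\epsilon=\epsilon_j$ has a normal form with
\[
\det\tau=(\tau^0_{11}+\gamma_jc_j)(\tau^0_{22}+\gamma_j'd)-(\tau^0_{12})^2,\qquad \gamma_j,\gamma_j'\ne0,
\]
where $\tau^0=\tau^0(j)$, $\gamma_j$, $\gamma_j'$ depend only on $j$. Choose first $d\in[0,1]$ outside the countable set $\{-\tau_{22}^0(j)/\gamma_j':j\ge6\}$. Then $\det\tau$ is a nonconstant affine function of $c_j$, and we choose $c_j\in[0,2^{-j^2}]$ with $\det\tau\ne0$, for every $j\ge6$. This fixes $K$.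

\paragraph{Clearance.} Let $\rho_0<\frac12$ be positive and less than the reach of $K$, and let $H=\{0\}\cup\{h_j:j\ge6\}$. For $h\in H$ we have $a(h)=0$, so the points $t\nu_h$, $0<t<1$, do not lie on $B$, and by \eqref{eq:plane} not on $K$. The set $\{t\nu_h:\rho_0\le t\le1-\rho_0,\ h\in H\}$ is compact, hence at positive distance $\rho_1$ from $K$. By Remark~\ref{rem:clear}, \eqref{eq:clear} holds for the $j$-th chord and $\epsilon=\epsilon_j$ as soon as $\epsilon_j<\min(\rho_0,\rho_1)$. The chord lies in the convex hull of $K$, hence in $\mathrm{int}(M)$. For all large $j$ also $\epsilon_j<\epsilon_*$, and Proposition~\ref{prop:criterion} gives $\mathcal W(\epsilon_j)>0$. Since $\epsilon_j\to0$, Hypothesis~A fails. \qed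

\section{All small radii: proof of Theorem~\ref{thm:all}}\label{sec:all}

Three things are new. There are $n-1$ transversal directions, and each must be tangent to $K$ at one end at least. The value of $\epsilon$ is arbitrary; but as noted in Section~\ref{sec:resonator}, for given $\epsilon$ all sufficiently late chords are elliptic. Finally, for a given chord $\det\tau$ depends on $\epsilon$ and may vanish at exceptional values. We therefore use two independent copies of the model, so that their exceptional values do not coincide.

\subsection{The local model}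

Let $e=n-k-1\ge1$ and $f=2k+1-n\ge0$. Then $k=e+f$, $n=2e+f+1$ and $m=n-1=2e+f=k+e$. Write $\mathbb E^n=\mathbb R^e_x\times\mathbb R^e_y\times\mathbb R^f_w\times\mathbb R_z$ and, with $h_j=2^{-j}$,
\[
\nu_j=\cos h_j\,e_z+\sin h_j\,e_{x_1},\qquad u_1^{(j)}=\cos h_j\,e_{x_1}-\sin h_j\,e_z,\qquad u_i^{(j)}=e_{x_i}\ (i\ge2).
\]
With $t_i=32^{i-1}$ and $d\in[0,1]^e$ let, for small $(y,w)$,
\[
A(y,w)=y+w+\sum_{i\le e}\tfrac{y_i^2}2\,(e_z+t_ie_{x_1})+\sum_{i\le e}d_iy_i^4\,e_z .
\]
With $\lambda_s=\frac14\,16^{-(s-1)}$, $b_{j,i}=16^{-i}\,2^{-j^2}$, $c_j\in[0,2^{-j^2}]^k$ and the function $\chi$ of Section~\ref{sec:curve} let, for $\xi\in S^e\subset\mathbb R^e_x\times\mathbb R_z$ near $e_z$ and small $w$, $B(\xi,w)=r(\xi,w)\,\xi+w$, where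
\[
r=1-\tfrac12\sum_{s\le f}\lambda_sw_s^2+\sum_{j\ge6}\chi\bigl(2^{j+2}|\xi-\nu_j|\bigr)\Bigl[-\tfrac12\sum_{i\le e}b_{j,i}\eta_i^2+\sum_{i\le e}c_{j,i}\eta_i^4+\sum_{s\le f}c_{j,e+s}w_s^4\Bigr],
\]
$\eta_i=\langle\xi,u_i^{(j)}\rangle$. The $j$-th support lies in $|\xi-\nu_j|\le h_j/4$. For $j'>j$ we have $|\nu_j-\nu_{j'}|\ge2\sin(h_j/4)>\frac38h_j\ge\frac{h_j+h_{j'}}4$, so the supports are disjoint. The series converges in every $C^r$, because the coefficients are at most $2^{-j^2}$. Since $|e_z-\nu_j|=2\sin(h_j/2)>h_j/4$, each term of the sum vanishes near $\xi=e_z$, so the sum is flat at $\xi=e_z$.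

Taken small, $A$ and $B$ are disjoint smooth closed $k$-discs with $A\cap[0,e_z]=\{0\}$ and $B\cap[0,e_z]=\{e_z\}$ (on the segment the coordinates $x,y,w$ vanish), and $[0,e_z]$ is normal to both. The points $0\in A$ and $\nu_j$ form a chord, $\nu_j$ lies in $B$ for large $j$, and near these points $A$ and $B$ are analytic. Below, the germs at the $j$-th chord are given by the formulas above for every $j\ge6$, whether or not $\nu_j$ belongs to the small disc $B$.

\paragraph{Second-order data at the $j$-th chord.} At $0$ with normal $\nu_j$: $T=\mathbb R^e_y\oplus\mathbb R^f_w$, $E=\mathrm{span}(u_i^{(j)})$, and the shape operator is diagonal with curvature $\cos h_j+t_i\sin h_j=:1+b_{j,i}'$ in direction $y_i$ and $0$ in direction $w_s$. At $\nu_j$ with normal $-\nu_j$: $T=\mathrm{span}(u_i^{(j)})\oplus\mathbb R^f_w$, $E=\mathbb R^e_y$. In the coordinates $(\eta,w)$ the tangential component of $B$ is $(r\eta,w)=(\eta,w)+O(3)$ and the $\nu_j$-component is $r\sqrt{1-|\eta|^2}$. So the shape operator is diagonal with curvature $1+b_{j,i}$ in direction $u_i^{(j)}$ and $\lambda_s$ in direction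 $w_s$. In direction $w_s$ we thus have $g=1$ and $h=1-\frac{(1-2\epsilon)\lambda_s}{1-\epsilon\lambda_s}$. Altogether
\begin{equation}\label{eq:list}
1-gh=\begin{cases}s_\epsilon(b_{j,i})&\text{in direction }u_i^{(j)},\\ s_\epsilon(b_{j,i}')&\text{in direction }y_i,\\ \dfrac{(1-2\epsilon)\lambda_s}{1-\epsilon\lambda_s}&\text{in direction }w_s.\end{cases}
\end{equation}

\paragraph{Ellipticity and nonresonance.} Order the numbers \eqref{eq:list} as belonging to
\[
b_{j,e},\dots,b_{j,1},\quad b_{j,1}',\dots,b_{j,e}',\quad\lambda_f,\dots,\lambda_1 .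
\]
Let $O_j$ be the open set of all $\epsilon\in(0,\frac18)$ such that $\epsilon(1+b_{j,i})<1$ and $\epsilon(1+b_{j,i}')<1$ for all $i$, and such that the numbers \eqref{eq:list} in this order are positive, less than $\frac12$, and each more than $9$ times its predecessor. For $\epsilon\in O_j$ all blocks are elliptic, and \eqref{eq:NR} holds by Lemma~\ref{lem:angles}.

\begin{lemma}\label{lem:late}
For every $\epsilon\in(0,\frac18)$ there is $J(\epsilon)$ such that $\epsilon\in O_j$ for all $j\ge J(\epsilon)$.
\end{lemma}

\begin{proof}
The numbers $b_{j,i}$ and $b_{j,i}'$ are positive (for the latter use $t_i\ge1$ and \eqref{eq:cossin}) and tend to $0$ as $j\to\infty$. So the conditions $\epsilon(1+b_{j,i})<1$ and $\epsilon(1+b_{j,i}')<1$ hold for large $j$, and the numbers in the first two groups tend to $0$. By \eqref{eq:ratio}, successive ratios inside the first group are at least $16$, and inside the second group at least $b_{j,i+1}'/b_{j,i}'\to t_{i+1}/t_i=32$. At the first transition the ratio is at least $b_{j,1}'/b_{j,1}\to\infty$. The third group (empty if $f=0$) does not depend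 on $j$; its ratios are at least $16$ and its values are less than $\lambda_1=\frac14$, because $1-2\epsilon<1-\epsilon\lambda_s$. At the second transition the ratio tends to infinity, since $s_\epsilon(b_{j,e}')\to0$.
\end{proof}

\subsection{Twist for every radius, with two copies}

By Lemmas~\ref{lem:quartic} and~\ref{lem:twist}, the parameters $c_{j,i}$ (direction $u_i^{(j)}$, second wall, $a=-1$), $c_{j,e+s}$ (direction $w_s$, second wall, $a=-1$) and $d_i$ (direction $y_i$, first wall, $a=\cos h_j$) shift the corresponding diagonal entries of $\tau$ by nonzero multiples. With $u=(c_j,d)\in\mathbb R^{k+e}=\mathbb R^m$ the $j$-th chord has, for $\epsilon\in O_j$,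
\[
\det\tau=P_j(\epsilon,u):=\det\bigl(\tau_j^0(\epsilon)+\mathrm{diag}(\Lambda_{j,i}(\epsilon)u_i)\bigr),\qquad\Lambda_{j,i}(\epsilon)\ne0,
\]
where $\tau_j^0$ and $\Lambda_{j,i}$ refer to $c_j=d=0$. By Lemma~\ref{lem:tube} the tube germs are analytic in $(\epsilon,q)$; hence the $4$-jet of $\ell$ and the $3$-jet of $F$ are analytic in $\epsilon\in O_j$. By Lemmas~\ref{lem:birkhoff} and~\ref{lem:twist}, $\tau_j^0$ and $\Lambda_{j,i}$ can be taken analytic in $\epsilon$ on every component of $O_j$. For fixed $\epsilon$, $P_j(\epsilon,\cdot)$ is a polynomial containing the monomial $\prod\Lambda_{j,i}u_i$, so its zero set $V_{j,\epsilon}$ is a null set in $\mathbb R^m$.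

Consider the bad set for two copies with parameters $u,u'$:
\[
\mathcal B_j=\{(u,u')\in\mathbb R^{2m}:\ P_j(\epsilon,u)=P_j(\epsilon,u')=0\text{ for some }\epsilon\in O_j\}.
\]
It is the projection of a relatively closed subset of $O_j\times\mathbb R^{2m}$, hence $\sigma$-compact and Borel. \emph{It is a null set.} Pick one $\epsilon_0$ in each of the countably many components of $O_j$, and let $u$ be outside the null set $\bigcup V_{j,\epsilon_0}$. Then the analytic function $P_j(\cdot,u)$ does not vanish identically on any component, so it has countably many zeros $\epsilon$ in $O_j$, and $\{u':(u,u')\in\mathcal B_j\}$ is the union of the corresponding countably many null sets $V_{j,\epsilon}$. Apply Fubini's theorem.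

Now let the two copies have parameters $d,c_j$ and $d',c_j'$. Here $d$ and $d'$ are common to all chords of a copy, while $c_j,c_j'$ belong to the $j$-th chord only. By Fubini's theorem we can choose $(d,d')\in[0,1]^{2e}$ such that, for every $j\ge6$, the slice of $\mathcal B_j$ over $(d,d')$ is null in the $(c_j,c_j')$-space $\mathbb R^{2k}$. Then choose $(c_j,c_j')\in[0,2^{-j^2}]^{2k}$ off this slice. Consequently:
\begin{equation}\label{eq:onecopy}
\begin{gathered}
\text{for all $j\ge6$ and all $\epsilon\in O_j$, at least one of the two copies}\\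
\text{has $\det\tau\ne0$ at its $j$-th chord.}
\end{gathered}
\end{equation}

\subsection{Embedding the model into a given manifold}

Place two copies $(A^{(1)},B^{(1)})$ and $(A^{(2)},B^{(2)})$, congruent to the models just chosen, far apart in $\mathbb E^n$, and let $I^{(1)},I^{(2)}$ be their segments corresponding to $[0,e_z]$. Choose four disjoint closed smooth $k$-discs in $K_0$. Recall the disc theorem \cite[Thm.~8.3.1]{Hirsch}: two smooth embeddings of the closed $k$-disc, $k<n$, in a connected $n$-manifold without boundary are related by a compactly supported diffeotopy. We use it successively to carry the first disc onto $A^{(1)}$ within $\mathbb E^n$; then the image of the second onto $B^{(1)}$ within the complement of $A^{(1)}$; then the image of the third onto $A^{(2)}$ within the complement of $A^{(1)}\cup B^{(1)}$; then the image of the fourth onto $B^{(2)}$ within the complement of the three discs already placed. These complements are connected because $n-k\ge2$. They contain the target disc, and also the current source disc, since it is disjoint from the discs of the same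 embedded manifold already placed. The supports are compact in the complements, so the diffeotopies extend by the identity. Let $K_1\supset A^{(i)}\cup B^{(i)}$ be the resulting image of $K_0$.

It remains to clear the segments. Near the endpoints of $I^{(i)}$ the manifold $K_1$ coincides with $A^{(i)}$ and $B^{(i)}$, so $K_1\cap I^{(i)}=\partial I^{(i)}\cup C_i$ with $C_i$ a compact subset of the open segment. The discs $A^{(i)},B^{(i)}$ meet $I^{(i)}$ only in its endpoints, and the copies are far apart. So $C_i$ is disjoint from all four discs and from the other segment. Let $\zeta_i$ be a smooth function with values in $[0,1]$, equal to $1$ near $C_i$, with compact support in a small neighborhood of $C_i$ disjoint from the four discs and the other segment. For small $v$ the map $x\mapsto x+\zeta_i(x)v$ is a diffeomorphism isotopic to the identity. We check that for suitable small $v$ it moves $K_1$ off $I^{(i)}\setminus\partial I^{(i)}$.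
\begin{itemize}
\item A point $x\in K_1$ with $\zeta_i(x)=1$ lands on $I^{(i)}$ only if $v\in\{a-b:a\in I^{(i)},\,b\in K_1\}$. This is a null set because $k+1<n$. We choose $v$ outside it.
\item The points of $K_1\cap\mathrm{supp}\,\zeta_i$ in the closure of $\{\zeta_i\ne1\}$ form a compact set disjoint from $I^{(i)}$; they remain off $I^{(i)}$ for small $v$.
\item All other points of $K_1$ do not move.
\end{itemize}
The diffeomorphism maps $\mathrm{supp}\,\zeta_i$ onto itself, so no moved point reaches the other segment or one of the discs. Doing this for $i=1,2$ gives $K$, ambient isotopic to $K_0$, with $K\supset A^{(i)}\cup B^{(i)}$ and $K\cap I^{(i)}=\partial I^{(i)}$.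

\subsection{Conclusion}

Let $K\cup I^{(1)}\cup I^{(2)}\subset\mathrm{int}(M)$ and let $\rho_0<\frac12$ be positive and less than the reach of $K$. The points of $I^{(i)}$ at distance at least $\rho_0$ from its ends have distance at least some $\rho_1>0$ from $K$. As $j\to\infty$ the $j$-th chords of the copies converge to $I^{(1)}$ and $I^{(2)}$. So there is $J_0$ such that for $j\ge J_0$ the $j$-th chords of both copies have their ends in the interiors of the discs, lie in $\mathrm{int}(M)$, and have their points at distance $\ge\rho_0$ from the ends at distance $\ge\rho_1/2$ from $K$. Let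
\[
\epsilon_1=\min\bigl(\rho_0,\tfrac12\rho_1,\epsilon_*,\tfrac18\bigr).
\]
Given $0<\epsilon<\epsilon_1$, take $j\ge\max(6,J_0,J(\epsilon))$. Both $j$-th chords satisfy \eqref{eq:clear} by Remark~\ref{rem:clear}, have elliptic blocks and satisfy \eqref{eq:NR}. By \eqref{eq:onecopy} one of them has $\det\tau\ne0$. Proposition~\ref{prop:criterion} gives $\mathcal W(\epsilon)>0$. \qed

\section{Finite sets: proof of Theorem~\ref{thm:points}}\label{sec:points}

For balls every reflection expands. The plan is to count: among the directions issuing from a fixed point, those with a prescribed list of the first $r$ collisions form a set whose measure decreases geometrically in $r$, faster than the number of lists grows if $\epsilon$ is small.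

Let $B_1,\dots,B_N$ be the closed $\epsilon$-balls around the points of $K$ and, for $N\ge2$, $d=D-2\epsilon$. Since then $\epsilon<\frac{2D}{N+3}\le\frac{2D}5$, we have $d>0$. The map $v\mapsto-v$ preserves volume and exchanges forward and backward trajectories, so it suffices to show that the points whose forward trajectory is singular or trapped form a null set. By convexity of the balls, consecutive collisions are with different balls, hence at distance at least $d$, so collision times do not accumulate. (If $N=1$ there is at most one collision.) We may also discard the null set of points over $\partial N_\epsilon$.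

\paragraph{Tangencies.} The unit vectors tangent to $\partial\mathsf T_\epsilon$ form a manifold of dimension $(n-1)+(n-2)=2n-3$. A point whose forward trajectory has a tangency is obtained from the vector of its first tangency by flowing backward for a time $t>0$, in the billiard in $\mathbb E^n\setminus\bigcup B_i$, with finitely many collisions, all transversal. For each number of collisions this is a smooth map defined on an open subset of a $(2n-2)$-dimensional manifold. So these points form a null set in dimension $2n-1$.

\paragraph{Infinitely many collisions.} A nonsingular forward-trapped trajectory has infinitely many collisions, since after a last collision it would leave the compact set $M$. This settles $N=1$. Let $N\ge2$. Fix $q\notin\bigcup B_i$ and an itinerary $(i_1,\dots,i_r)$ with $i_{s+1}\ne i_s$. Let $U\subset S^{n-1}$ be the open set of $v$ for which the first $r$ collisions of the trajectory of $(q,v)$ in $\mathbb E^n\setminus\bigcup B_i$ (tangencies being counted as collisions) are transversal and occur with $B_{i_1},\dots,B_{i_r}$, and let $\Psi:U\to S^{n-1}$ be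 the direction after the $r$-th collision. It is smooth.

\begin{lemma}\label{lem:injective}
$\Psi$ is injective.
\end{lemma}

\begin{proof}
Let $w=\Psi(v)$, with collision points $y=(y_1,\dots,y_r)$. The function
\[
f(y)=|q-y_1|+\sum_{s<r}|y_s-y_{s+1}|-\langle y_r,w\rangle
\]
is convex on $\prod B_{i_s}$. At the collision points it is differentiable with $\nabla_{y_s}f=v_s^--v_s^+=-2\cos\phi_s\,\mathbf n_s$, where $v_s^\mp$ are the directions before and after the collision, $\mathbf n_s$ is the outer normal of the ball, and $\cos\phi_s=-\langle v_s^-,\mathbf n_s\rangle>0$. Since balls are strictly convex, $\langle\nabla_{y_s}f,y_s'-y_s\rangle\ge0$ for all $y_s'\in B_{i_s}$, with strict inequality if $y_s'\ne y_s$. By convexity, $f(y')\ge f(y)+\sum_s\langle\nabla_{y_s}f,y_s'-y_s\rangle>f(y)$ for all $y'\ne y$ in $\prod B_{i_s}$. So $y$ is the unique minimizer of $f$, and $f$ depends only on $w$, $q$ and the itinerary. Thus $w$ determines $y_1$ and hence $v$.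
\end{proof}

\begin{lemma}\label{lem:collision}
Let $\delta q,\delta v\perp v$ denote transversal variations of a trajectory. At a transversal collision with one of the balls, with outer normal $\mathbf n$ and $\cos\phi=-\langle v^-,\mathbf n\rangle>0$, let $R$ be the reflection in $\mathbf n^\perp$. Then
\[
\delta q^+=R\,\delta q^-,\qquad\delta v^+=R\,\delta v^-+\Theta R\,\delta q^-,
\]
where $\Theta$ is a symmetric positive definite operator on $(v^+)^\perp$ with $\mathrm{tr}\,\Theta\ge\frac2\epsilon$.
\end{lemma}

\begin{proof}
The variation of the collision point is $\delta y=\delta q^-+cv^-\in\mathbf n^\perp$ with $c=\langle v^-,\delta y\rangle=\langle v^+,\delta y\rangle$. Since $R\,\delta y=\delta y$ and $Rv^-=v^+$, we get $R\,\delta q^-=\delta y-cv^+=\delta q^+$. Differentiating $v^+=v^--2\langle v^-,\mathbf n\rangle\mathbf n$ with $\delta\mathbf n=\delta y/\epsilon$ gives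
\[
\delta v^+=R\,\delta v^-+\tfrac2\epsilon(\cos\phi\,\delta y-c\,\mathbf n).
\]
So for $\xi=\delta y-cv^+$ we have $\Theta\xi=\frac2\epsilon(\cos\phi\,\delta y-c\,\mathbf n)$, which is orthogonal to $v^+$ because $\langle\delta y,v^+\rangle=c$ and $\langle\mathbf n,v^+\rangle=\cos\phi$. For a second vector $\xi'=\delta y'-c'v^+$,
\[
\langle\Theta\xi,\xi'\rangle=\tfrac2\epsilon\bigl(\cos\phi\,\langle\delta y,\delta y'\rangle-\cos\phi\,cc'+cc'\cos\phi\bigr)=\tfrac{2\cos\phi}\epsilon\langle\delta y,\delta y'\rangle .
\]
Since $\xi\mapsto\delta y$ is an isomorphism from $(v^+)^\perp$ onto $\mathbf n^\perp$, the operator $\Theta$ is symmetric and positive definite. For $\xi$ in the plane of incidence $|\xi|=|\delta y|\cos\phi$ (if $\phi=0$, any $\xi$), so $\mathrm{tr}\,\Theta\ge\frac{2}{\epsilon\cos\phi}\ge\frac2\epsilon$.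
\end{proof}

\paragraph{Expansion.} Follow the front of trajectories issuing from the point $q$, and write $\delta v^-=\mathsf B_-\delta q^-$ just before a collision that ends a flight of length $t$, and $\delta v^+=\mathsf B_+\delta q^+$ just after it. A flight of length $t$ maps $(\delta q,\delta v)$ to $(\delta q+t\,\delta v,\delta v)$. So on the first flight $\mathsf B_-^{-1}=t$; at a collision $\mathsf B_+=R\mathsf B_-R^{-1}+\Theta$; and on the next flight $\mathsf B_-^{-1}=\mathsf B_+^{-1}+t$. By induction $\mathsf B_\pm$ are symmetric and positive definite, and $\mathsf B_-^{-1}\ge t$. At a collision, with $X=R\mathsf B_-^{-1}R^{-1}\ge t$, we have $\delta v^+=(I+\Theta X)R\,\delta v^-$, and the modulus of the Jacobian of $\delta v^-\mapsto\delta v^+$ is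
\[
\det(I+\Theta X)=\det\bigl(I+X^{1/2}\Theta X^{1/2}\bigr)\ge1+\mathrm{tr}(\Theta X)\ge1+t\,\mathrm{tr}\,\Theta\ge1+\frac{2t}\epsilon ,
\]
where $\mathrm{tr}(\Theta X)=\mathrm{tr}(\Theta^{1/2}X\Theta^{1/2})\ge t\,\mathrm{tr}\,\Theta$. It is at least $1$ at the first collision, and at least $2d/\epsilon$ at each later one, where $t\ge d$. So $|\det D\Psi|\ge(2d/\epsilon)^{r-1}$. By Lemma~\ref{lem:injective},
\[
\mathrm{meas}(U)\le\sigma_{n-1}\Bigl(\frac\epsilon{2d}\Bigr)^{r-1},
\]
where $\sigma_{n-1}$ is the volume of $S^{n-1}$.

\paragraph{Counting.} There are $N(N-1)^{r-1}$ itineraries of length $r$. So the set of $v$ for which the trajectory of $(q,v)$ has infinitely many collisions, all transversal, has measure at most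
\[
\sigma_{n-1}N\Bigl(\frac{(N-1)\epsilon}{2d}\Bigr)^{r-1}\qquad\text{for every }r\ge1 .
\]
This tends to $0$ if $(N-1)\epsilon<2(D-2\epsilon)$, that is, if $\epsilon<\frac{2D}{N+3}$. The set of all such $(q,v)$ is a countable intersection of open sets (the first $r$ collisions exist and are transversal, for all $r$), hence measurable, and Fubini's theorem shows that it is a null set. So $\mathcal W(\epsilon)=0$. \qed

\begin{thebibliography}{9}
\bibitem{Arnold} Arnold, \emph{Russ. Math. Surveys} \textbf{18} (1963).

\bibitem{BK} L. Bunimovich, G. Katz, \emph{Detecting intrinsic global geometry of an obstacle via layered scattering}, arXiv:2203.06704 (2022).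

\bibitem{Hirsch} Hirsch, \emph{Differential Topology}.

\bibitem{KP} Kuksin, P\"oschel, in \emph{Seminar on Dynamical Systems}, Birkh\"auser, 1994, 96--116.

\bibitem{Poeschel} P\"oschel, \emph{CPAM} \textbf{35} (1982), 653--696.

\bibitem{Shang} Z. Shang, \emph{J. Dynam. Differential Equations} \textbf{12} (2000), 357--383.
\end{thebibliography}

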